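\title{Isometries between the positive unit spheres of noncommutative $L^p$-spaces}

\begin{abstract}
Let $M$ and $N$ be nonzero von Neumann algebras and $1\le p\le\infty$. We prove that every distance preserving bijection between the sets of positive elements of norm one in $L^p(M)$ and in $L^p(N)$ extends to a surjective linear isometry $L^p(M)\to L^p(N)$, and that it is induced by a unique Jordan $*$-isomorphism $M\to N$. The known cases $p=1$ and $M=N=B(H)$ are used as input. For $1<p<\infty$ the projection lattice is read off from the pairs of points at maximal distance, and a point $x$ is then recovered from a first-order formula for its distance to the positive unit sphere of a small corner $eMe$. For $p=\infty$ the projections are characterized metrically, and the isometry is linearized on the flat faces of the sphere.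
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $M$ and $N$ are nonzero von Neumann algebras and $p\in[1,\infty]$. We write $L^p(M)$ for Haagerup's noncommutative $L^p$-space, ordered by its cone $L^p(M)_+$ of positive elements; what we need of it is recalled in Section~\ref{sec:Lp}. One has $L^\infty(M)=M$ and $L^1(M)=M_*$, and $L^p(B(H))$ is the Schatten class $C_p(H)$. The \emph{positive unit sphere} of $L^p(M)$ is the metric space
\[
S(M)=\{x\in L^p(M): x\ge0,\ \|x\|_p=1\},
\]
with the distance $\|x-y\|_p$; the exponent $p$ is fixed and omitted from the notation. For $p=1$ this is the space of normal states. An \emph{isometric bijection} $\Phi:S(M)\to S(N)$ is a bijection with $\|\Phi(x)-\Phi(y)\|_p=\|x-y\|_p$ for all $x,y\in S(M)$. The following question is posed in \cite{LNW}.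

\medskip
\noindent\textbf{Question.} \emph{Does every isometric bijection $\Phi:S(M)\to S(N)$ extend to a surjective linear isometry $L^p(M)\to L^p(N)$?}
\medskip

Since $S(M)$ spans $L^p(M)$, an extension is unique if it exists, and it maps the positive cone onto the positive cone. A natural supply of such maps comes from the \emph{Jordan $*$-isomorphisms}: the linear bijections $J:M\to N$ with $J(a^*)=J(a)^*$ and $J(a\circ b)=J(a)\circ J(b)$, where $a\circ b=\frac12(ab+ba)$. Besides $*$-isomorphisms they include, for instance, the transpose on $M_n(\mathbb C)$, which preserves positivity and all Schatten norms. Each $J$ induces a surjective linear isometry and order isomorphism $J_p:L^p(M)\to L^p(N)$, given by $J_\infty=J$ and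
\[
J_p(\varphi^{1/p})=(\varphi\circ J^{-1})^{1/p}\qquad(\varphi\in M_*^+,\ p<\infty);
\]
see Section~\ref{sec:jordan}. One would guess that these are the only isometric bijections of the spheres. The obstacle is that the metric space $S(M)$ shows little of the linear structure. An isometry between convex sets with interior points is automatically affine (Theorem~\ref{thm:mankiewicz}), but $S(M)$ has no interior point in the self-adjoint part of $L^p(M)$, and for $1<p<\infty$ it contains no line segment, because the norm is strictly convex.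

The answer to the Question is known to be positive for $p=1$, for $p=2$, and for $M=N=B(H)$. We show that it is always positive.

\begin{theorem}\label{thm:A}
Let $p\in[1,\infty]$. Every isometric bijection $\Phi:S(M)\to S(N)$ extends to a surjective linear isometry $L^p(M)\to L^p(N)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p\in[1,\infty]$. The map $J\mapsto J_p|_{S(M)}$ is a bijection from the set of Jordan $*$-isomorphisms $M\to N$ onto the set of isometric bijections $S(M)\to S(N)$.
\end{theorem}

\begin{corollary}\label{cor:C}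
Fix $p\in[1,\infty]$. The metric spaces $S(M)$ and $S(N)$ are isometric if and only if $M$ and $N$ are Jordan $*$-isomorphic, and $J\mapsto J_p|_{S(M)}$ identifies the group of Jordan $*$-automorphisms of $M$ with the isometry group of $S(M)$.
\end{corollary}

Two of the known cases are used below without proof:
\begin{itemize}
\item[(K1)] Theorem~\ref{thm:A} holds for $p=1$;
\item[(K2)] Theorem~\ref{thm:A} holds for $M=N=B(H)$.
\end{itemize}
For $p=1$, Theorem~\ref{thm:A} is (K1) and Theorem~\ref{thm:B} is deduced from it. Statement (K2) is used once, for $1<p<\infty$, in Lemma~\ref{lem:atoms}. The known case $p=2$ is not used.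

Section~\ref{sec:small} works out three small cases that contain the ideas of the proof, and Section~\ref{sec:prelim} collects the tools. Sections~\ref{sec:lattice}--\ref{sec:smallproj} treat $1<p<\infty$, Section~\ref{sec:infty} treats $p=\infty$, and Section~\ref{sec:final} completes the proofs of the theorems.

\section{Three small cases}\label{sec:small}

\subsection{The algebra $\mathbb C^2$ with $p<\infty$}\label{sec:C2}
Here $S$ is the arc $\{(t,(1-t^p)^{1/p}):0\le t\le1\}$ in $\ell^p_2$. For numbers $\alpha,\beta\ge0$ one has $|\alpha-\beta|^p\le\alpha^p+\beta^p$, with equality only if $\alpha\beta=0$. So two points of $S$ are at distance at most $2^{1/p}$, and only the projections $(1,0)$ and $(0,1)$ are that far apart. An isometric bijection $\Phi$ of $S$ therefore permutes these two points, and after composing with the flip of coordinates we may assume that it fixes them. The $p$-th power of the distance from $(t,(1-t^p)^{1/p})$ to $(1,0)$ is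
\begin{equation}\label{eq:g}
g(t)=(1-t)^p+1-t^p,
\end{equation}
a strictly decreasing function on $[0,1]$. Hence $\Phi$ is the identity. The general proof for $1<p<\infty$ has the same two stages. Pairs at maximal distance determine the projections, and thereby a Jordan $*$-isomorphism; after composing with its inverse, a point is determined by its distances to sets attached to the projections.

\subsection{Matrices}\label{sec:matrices}
Let $M=M_n(\mathbb C)$ with the Schatten norm, and for a projection $e\neq0$ let $S_e=\{y\in S:y=eye\}$. Suppose that the first stage is done, so that we face an isometric bijection $\Psi$ of $S$ with $\Psi(S_e)=S_e$ for all $e$. Then $x$ and $x'=\Psi(x)$ have the same distance to every $S_e$, and we want to conclude that $x'=x$.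

Let $p=2$. For $y\in S_e$ we have $\|x-y\|_2^2=2-2\operatorname{tr}(xy)=2-2\operatorname{tr}(exe\,y)$, and by the Cauchy--Schwarz inequality the largest value of $\operatorname{tr}(exe\,y)$ is $\|exe\|_2$, attained at $y=exe/\|exe\|_2$ (at every $y$ if $exe=0$). Thus
\begin{equation}\label{eq:p2}
\operatorname{dist}(x,S_e)^2=2-2\|exe\|_2 ,
\end{equation}
and $\|ex'e\|_2=\|exe\|_2$ for all $e$. Let $k=x-x'$, suppose $k_+\ne0$, and let $e$ be the support of $k_+$. Then $exe=ex'e+k_+$, so $\|exe\|_2^2=\|ex'e\|_2^2+2\operatorname{tr}(x'k_+)+\|k_+\|_2^2>\|ex'e\|_2^2$, a contradiction. Exchanging $x$ and $x'$ gives $k_-=0$, so $x'=x$.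

For $p\ne2$ the distance to $S_e$ is not a function of $\|exe\|_p$. Take $n=2$, $e=e_{11}$, so that $S_e=\{e\}$, and $0<a<1$. Let $x_1=\operatorname{diag}(a,(1-a^p)^{1/p})$, and let $x_2$ be a rank-one projection with $\operatorname{tr}(x_2e)=a$. Then $ex_1e=ex_2e=ae$. The matrix $x_2-e$ has trace $0$ and $\operatorname{tr}((x_2-e)^2)=2-2a$, so its eigenvalues are $\pm(1-a)^{1/2}$. Therefore
\begin{equation}\label{eq:twoexamples}
\|x_1-e\|_p^p=g(a),\qquad \|x_2-e\|_p^p=2(1-a)^{p/2}.
\end{equation}
At $a=\frac12$ these numbers are $1$ and $2^{1-p/2}$, which differ unless $p=2$. But for $p>1$ both equal $2-pa+o(a)$ as $a\to0$. This suggests a substitute for \eqref{eq:p2}: a formula $\operatorname{dist}(x,S_e)^p=2-p\|exe\|_p(1+o(1))$ for suitable small projections $e$. It is proved in Section~\ref{sec:distance}, and Section~\ref{sec:smallproj} shows that an algebra without minimal projections has enough projections to which it applies.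

\subsection{The algebra $\mathbb C^2$ with $p=\infty$}\label{sec:C2infty}
Now $S$ is the union of the segments $\{(1,t)\}$ and $\{(t,1)\}$, $0\le t\le1$, with the maximum norm. The diameter is $1$, and it is attained by many pairs. For $E\subset S$ let $\mathrm{Sph}(E)$ be the set of points at distance $1$ from all points of $E$. One reads off
\[
\mathrm{Sph}(\{(0,1)\})=\{(1,t):0\le t\le1\},\qquad \mathrm{Sph}(\{(1,1)\})=\{(1,0),(0,1)\},
\]
and $\mathrm{Sph}(\{(1,t)\})=\{(0,1)\}$ for $0<t<1$; the remaining points follow by symmetry. Applying $\mathrm{Sph}$ twice returns $\{(0,1)\}$ for $(0,1)$ and $\{(1,1)\}$ for $(1,1)$, but a whole segment for $(1,t)$. So the projections are the points $a$ with $\mathrm{Sph}(\mathrm{Sph}(\{a\}))=\{a\}$, and the unit is the projection whose set $\mathrm{Sph}$ has empty interior. An isometric bijection fixes $(1,1)$ and, up to the flip, fixes $(0,1)$ and $(1,0)$. It then maps each segment onto itself and preserves the distance $1-t$ to $(1,1)$, so it is the identity. In general the segments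 become the faces $\{x\in S:x\ge1-f\}$, which are convex bodies in the self-adjoint part of $fMf$.

\section{Preliminaries}\label{sec:prelim}

We write $P(M)$ for the complete lattice of projections of $M$, and $e\perp f$ if $ef=0$. By the spectral theorem the span of $P(M)$ is norm dense in $M$. The support $s(h)$ of a positive operator $h$ is the projection onto the orthogonal complement of its kernel.

\subsection{Noncommutative $L^p$-spaces}\label{sec:Lp}
Fix a faithful normal semifinite weight on $M$, and let $\mathcal R=M\rtimes\mathbb R$ be the crossed product by its modular automorphism group, with its canonical trace $\tau_{\mathcal R}$ and dual action $(\hat\sigma_t)_{t\in\mathbb R}$. Haagerup's space $L^r(M)$ consists of the $\tau_{\mathcal R}$-measurable operators $x$ affiliated with $\mathcal R$ such that $\hat\sigma_t(x)=e^{-t/r}x$ for all $t$; sums and products are taken in the $*$-algebra of $\tau_{\mathcal R}$-measurable operators. Then $L^\infty(M)=M$, and $L^1(M)$ is identified with $M_*$ as an ordered Banach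 space. We use one letter $\varphi$ for a normal functional and for its operator, and put $\operatorname{tr}(\varphi)=\varphi(1)$, so that $\varphi(m)=\operatorname{tr}(\varphi m)$ for $m\in M$. For $r<\infty$ the norm is $\|x\|_r=\operatorname{tr}(|x|^r)^{1/r}$. If $M$ has a faithful normal semifinite trace $\tau$, then $L^r(M)$ is identified with the tracial space $L^r(M,\tau)$, compatibly with the order, the action of $M$ and supports; the reader may keep this case in mind. We use the following standard facts \cite{Haagerup,Kosaki,PX}. Here $1\le r\le\infty$ and $1/r+1/r'=1$.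

\begin{itemize}
\item[(L1)] $L^r(M)$ is a Banach $M$-bimodule closed under adjoints, $\|mxm'\|_r\le\|m\|\|x\|_r\|m'\|$, and the cone $L^r(M)_+$ is closed. Each $x\in L^r(M)$ has a polar decomposition $x=v|x|$ with $v\in M$ and $v^*v=s(|x|)\in M$. A self-adjoint $D$ is $D_+-D_-$ with $D_\pm\in L^r(M)_+$ and $s(D_+)\perp s(D_-)$. For $x\in L^r(M)_+$, $r<\infty$ and $0<\alpha\le r$ we have $x^\alpha\in L^{r/\alpha}(M)_+$, $s(x^\alpha)=s(x)$ and $\|x^\alpha\|_{r/\alpha}=\|x\|_r^\alpha$.
\item[(L2)] For $h\ge0$ and $t$ in any of these spaces, $ht=0$ if and only if $s(h)t=0$. In particular, for $e\in P(M)$: $ehe=0\Leftrightarrow h^{1/2}e=0\Leftrightarrow e\perp s(h)$.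
\item[(L3)] H\"older's inequality: $\|ab\|_r\le\|a\|_{r_1}\|b\|_{r_2}$ if $1/r=1/r_1+1/r_2$. Also $\operatorname{tr}(ab)=\operatorname{tr}(ba)$ for $a\in L^r$, $b\in L^{r'}$.
\item[(L4)] $(L^r)^*=L^{r'}$ for $r<\infty$ through $(a,b)\mapsto\operatorname{tr}(ab)$. A self-adjoint $h\in L^r$ is positive if and only if $\operatorname{tr}(hk)\ge0$ for all $k\in L^{r'}_+$. The space $L^2$ is a Hilbert space with $\langle a,b\rangle=\operatorname{tr}(b^*a)$.
\item[(L5)] $\|c^*c\|_r=\|cc^*\|_r=\|c\|_{2r}^2$, and $0\le a\le b$ implies $\|a\|_r\le\|b\|_r$.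
\item[(L6)] $eL^r(M)e=L^r(eMe)$ for $e\in P(M)$. If $r<\infty$, $e_1,\dots,e_n$ are orthogonal projections and $x_i=e_ix_ie_i$, then $|\sum x_i|^r=\sum|x_i|^r$, so $\|\sum x_i\|_r^r=\sum\|x_i\|_r^r$. In particular $\|D\|_r^r=\|D_+\|_r^r+\|D_-\|_r^r$.
\item[(L7)] For $1<r<\infty$, $L^r(M)$ is uniformly convex: if $\omega_r(t)$ denotes the supremum of $\|A-B\|_r$ over all $A,B$ in the unit ball with $\|\frac12(A+B)\|_r\ge1-\frac t2$, then $\omega_r(t)\to0$ as $t\to0$. In particular it is strictly convex: $\|x\|_r=\|y\|_r=\|\frac12(x+y)\|_r$ forces $x=y$, and $\|u+v\|_r=\|u\|_r+\|v\|_r$ with $v\neq0$ forces $u=\lambda v$ with $\lambda\ge0$.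
\end{itemize}

Every projection $e$ is the supremum of the supports $s(\varphi)\le e$ of normal states $\varphi$. Indeed, if $e'$ is this supremum and $e-e'\neq0$, a normal state of $(e-e')M(e-e')$, composed with the compression, has nonzero support below both $e-e'$ and $e'$. Since $\varphi\mapsto\varphi^{1/r}$ maps the normal states onto the positive unit sphere of $L^r(M)$, we get for $r<\infty$
\begin{equation}\label{eq:supports}
e=\bigvee\{s(x):x\in L^r(M)_+,\ \|x\|_r=1,\ s(x)\le e\}\qquad(e\in P(M)).
\end{equation}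

\begin{lemma}[Pinching]\label{lem:pinch}
Let $1\le r<\infty$, $x\in L^r(M)$, and let $e_1,\dots,e_n$ be orthogonal projections. Then $\sum_i\|e_ixe_i\|_r^r\le\|x\|_r^r$.
\end{lemma}

\begin{proof}
Adding $1-\sum e_i$ to the family, we may assume $\sum e_i=1$. The average of $uxu^*$ over the $2^n$ unitaries $u=\sum\pm e_i$ is $\sum e_ixe_i$, which therefore has norm at most $\|x\|_r$. Apply (L6).
\end{proof}

\begin{lemma}[Square roots]\label{lem:sqrt}
Let $1<r<\infty$ and $A,B\in L^r(M)_+$. Then $\|A^{1/2}-B^{1/2}\|_{2r}^2\le\|A-B\|_r$.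
\end{lemma}

\begin{proof}
Let $T=A^{1/2}-B^{1/2}$ and $R=A^{1/2}+B^{1/2}$. Then $R\ge T$, $R\ge-T$ and $A-B=\frac12(TR+RT)$. Write $T=j|T|$ with $j=s(T_+)-s(T_-)$ and put $W=j|T|^{2r-2}\in L^{r'}$. Then $\|W\|_{r'}=\|T\|_{2r}^{2r-2}$ and $WT=TW=|T|^{2r-1}=T_+^{2r-1}+T_-^{2r-1}$. By cyclicity of $\operatorname{tr}$,
\[
\operatorname{tr}((A-B)W)=\operatorname{tr}(RT_+^{2r-1})+\operatorname{tr}(RT_-^{2r-1})\ge\operatorname{tr}(TT_+^{2r-1})-\operatorname{tr}(TT_-^{2r-1})=\|T\|_{2r}^{2r}.
\]
The left side is at most $\|A-B\|_r\|T\|_{2r}^{2r-2}$ by H\"older's inequality.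
\end{proof}

The next lemma lets us move powers between two positive elements that do not commute.

\begin{lemma}[Interpolation]\label{lem:interp}
Let $1<p<\infty$, let $x,y\in L^p(M)_+$ have norm at most $1$, and let $d\in L^r(M)$, where $2<r\le\infty$ and $\kappa>0$ satisfy $\frac\kappa p+\frac2r=1$. With the convention $x^0=y^0=1$, put
\[
K(\alpha)=\operatorname{tr}(d^*y^\alpha d\,x^{\kappa-\alpha})=\|y^{\alpha/2}d\,x^{(\kappa-\alpha)/2}\|_2^2\qquad(0\le\alpha\le\kappa).
\]
Then $K((1-t)\alpha_0+t\alpha_1)\le K(\alpha_0)^{1-t}K(\alpha_1)^t$ for $0\le\alpha_0<\alpha_1\le\kappa$ and $0<t<1$.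
\end{lemma}

\begin{proof}
Let $\xi_\alpha=y^{\alpha/2}d\,x^{(\kappa-\alpha)/2}$. By H\"older's inequality $\xi_\alpha\in L^2$ and $K\le\|d\|_r^2$. By cyclicity $\langle\xi_\alpha,\xi_{\alpha'}\rangle=K(\frac{\alpha+\alpha'}2)$, so $K(\frac{\alpha+\alpha'}2)^2\le K(\alpha)K(\alpha')$. For $\lambda>0$ the bounded function $K_\lambda(\alpha)=\lambda^\alpha K(\alpha)$ satisfies the same inequality. Let $\Gamma$ be its supremum on $[\alpha_0,\alpha_1]$ and $m=\max(K_\lambda(\alpha_0),K_\lambda(\alpha_1))$. Each point of $[\alpha_0,\alpha_1]$ is the midpoint of the nearer endpoint and of another point of the interval, so $\Gamma^2\le m\Gamma$ and $\Gamma\le m$. With $\ell=\alpha_1-\alpha_0$ this reads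
\[
K(\alpha_0+t\ell)\le\max\big(\lambda^{-t\ell}K(\alpha_0),\ \lambda^{(1-t)\ell}K(\alpha_1)\big).
\]
If $K(\alpha_0),K(\alpha_1)>0$, take $\lambda^\ell=K(\alpha_0)/K(\alpha_1)$; both terms then equal $K(\alpha_0)^{1-t}K(\alpha_1)^t$. If $K(\alpha_0)=0$ let $\lambda\to0$, and if $K(\alpha_1)=0$ let $\lambda\to\infty$.
\end{proof}

\subsection{Jordan $*$-isomorphisms}\label{sec:jordan}
A Jordan $*$-isomorphism $J:M\to N$ is the direct sum of a $*$-isomorphism and a $*$-anti-isomorphism. It is therefore unital, isometric, normal and an order isomorphism, it maps $P(M)$ onto $P(N)$, and it is determined by its values on $P(M)$. The induced map $J_p$ of the introduction is a surjective linear isometry and order isomorphism; see \cite{Sherman}. In brief, Haagerup's construction is functorial under $*$-isomorphisms, and the opposite algebra of the crossed product of $M$ is the crossed product of $M^{\mathrm{op}}$, with the same trace and dual action, so that $L^p(M^{\mathrm{op}})=L^p(M)$ as ordered Banach spaces. For $\varphi\in M_*^+$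 and $e\in P(M)$ we have $(\varphi\circ J^{-1})(1-J(e))=\varphi(1-e)$, so $s(\varphi\circ J^{-1})=J(s(\varphi))$, that is,
\begin{equation}\label{eq:suppJ}
s(J_px)=J(s(x))\qquad(x\in L^p(M)_+,\ p<\infty).
\end{equation}

An \emph{orthoisomorphism} $\theta:P(M)\to P(N)$ is an order isomorphism with $\theta(1-e)=1-\theta(e)$. It preserves suprema, infima and orthogonality. A projection $e$ is \emph{abelian} if $eMe$ is abelian, and its \emph{central support} is the smallest central projection above it. An algebra is \emph{of type} $\mathrm I_2$ if its unit is the sum of two equivalent abelian projections; it is then isomorphic to $M_2(Z)$, with $Z$ its center. Every $M$ has a largest central projection $z$ such that $zM$ is of type $\mathrm I_2$ or zero, and $zM$ is the $\mathrm I_2$ \emph{summand} of $M$. Three classical theorems produce linear and Jordan maps.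

\begin{theorem}[Dye \cite{Dye}]\label{thm:dye}
If $M$ and $N$ have no direct summand of type $\mathrm I_2$, every orthoisomorphism $P(M)\to P(N)$ extends to a Jordan $*$-isomorphism $M\to N$.
\end{theorem}

\begin{theorem}[Kadison \cite{Kadison}]\label{thm:kadison}
A unital real-linear bijection $M_{\mathrm{sa}}\to N_{\mathrm{sa}}$ that maps $M_+$ onto $N_+$ extends, by complexification, to a Jordan $*$-isomorphism $M\to N$.
\end{theorem}

\begin{theorem}[Mankiewicz \cite{Mankiewicz}]\label{thm:mankiewicz}
Let $X,Y$ be real normed spaces and let $C\subset X$, $C'\subset Y$ be convex bodies, that is, closed convex sets with nonempty interior. Every surjective isometry $C\to C'$ is the restriction of a surjective affine isometry $X\to Y$.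
\end{theorem}

\subsection{What an orthoisomorphism preserves}

\begin{lemma}\label{lem:ortho}
Let $\theta:P(M)\to P(N)$ be an orthoisomorphism.
\begin{itemize}
\item[(a)] $\theta$ and $\theta^{-1}$ preserve central projections, abelian projections and central supports.
\item[(b)] If $z$ is central, then $\theta$ restricts to an orthoisomorphism $P(zM)\to P(\theta(z)N)$, and $\theta(q)=\theta(qz)+\theta(q(1-z))$ for all $q\in P(M)$.
\item[(c)] $M$ is of type $\mathrm I_2$ if and only if $N$ is. If $zM$ is the $\mathrm I_2$ summand of $M$, then $\theta(z)N$ is the $\mathrm I_2$ summand of $N$.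
\item[(d)] If $M$ and $N$ are abelian, $\theta$ extends to a $*$-isomorphism.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A projection $z$ is central if and only if $e=(e\wedge z)\vee(e\wedge(1-z))$ for all $e\in P(M)$: for central $z$ the right side is $ez+e(1-z)$, and conversely the right side always commutes with $z$. A projection $e$ is abelian if and only if the lattice $[0,e]=P(eMe)$ is distributive, for distributivity gives the identity above for every $z\in P(eMe)$ inside $eMe$. Both conditions, and then central supports, are expressed through order and complement.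

(b) For $q\le z$ we have $z-q=z\wedge(1-q)$, so $\theta(z-q)=\theta(z)-\theta(q)$. For any $q$, $\theta(q)$ is the supremum of the orthogonal projections $\theta(qz)$ and $\theta(q(1-z))$.

(c) An algebra is of type $\mathrm I_2$ if and only if it has a projection $e_0$ such that $e_0$ and $1-e_0$ are abelian with central support $1$, because equivalent projections have the same central support and abelian projections with the same central support are equivalent. Now use (a) and (b) for $\theta$ and $\theta^{-1}$.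

(d) Here $ef=e\wedge f$, so $\theta$ is an isomorphism of Boolean algebras. The map $\sum\lambda_ie_i\mapsto\sum\lambda_i\theta(e_i)$, for orthogonal $e_i$, is well defined (pass to a common refinement) and is an isometric $*$-isomorphism between the dense subalgebras of elements with finite spectrum. Extend it by continuity.
\end{proof}

\subsection{Algebras of type $\mathrm I_2$}
Dye's theorem fails for $M_2(\mathbb C)$. The rank-one projections form a $2$-sphere, they are pairwise incomparable, and $e\mapsto1-e$ is the antipodal map. So any bijection of the sphere commuting with the antipodal map, even a discontinuous one, gives an orthoautomorphism of $P(M_2(\mathbb C))$. On the $\mathrm I_2$ summand we must therefore use metric information, and the next lemma says how much is needed.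

Let $Z$ be an abelian von Neumann algebra. Write $Z=C(X)$ with $X$ compact, $M_2(Z)=C(X,M_2(\mathbb C))$, and let $\mathrm{Tr}:M_2(Z)\to Z$ be the pointwise trace. Let $\sigma_1,\sigma_2,\sigma_3$ be the Pauli matrices, which are self-adjoint, have trace $0$, satisfy $\sigma_i\circ\sigma_j=\delta_{ij}1$, and form with $1$ a basis of $M_2(\mathbb C)$. For $n,m\in Z^3$ put $n\cdot\sigma=\sum n_k\sigma_k$ and $n\cdot m=\sum n_km_k$, so that $(n\cdot\sigma)\circ(m\cdot\sigma)=n\cdot m$. Let
\[
\Sigma=\{n\in Z_{\mathrm{sa}}^3:n\cdot n=1\},\qquad e_n=\tfrac12(1+n\cdot\sigma),\qquad R=\{e_n:n\in\Sigma\}.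
\]
A self-adjoint element $e$ with $\mathrm{Tr}(e)=1$ is $\frac12(1+n\cdot\sigma)$ with $n_k=\mathrm{Tr}(e\sigma_k)$, and $e^2=e$ exactly when $n\cdot n=1$. Thus $R$ is the set of projections of rank one at every point, and $n\mapsto e_n$ is a bijection $\Sigma\to R$. Moreover
\begin{equation}\label{eq:pauli}
(e_n-e_m)^2=\tfrac14\,(n-m)\cdot(n-m)=\tfrac12(1-n\cdot m)\qquad(n,m\in\Sigma).
\end{equation}

\begin{lemma}\label{lem:I2}
Let $M=M_2(Z)$.
\begin{itemize}
\item[(a)] Each $q\in P(M)$ is $q=z_2+z_1e$ with orthogonal $z_1,z_2\in P(Z)$ and $e\in R$. For $e\in R$, the map $k\mapsto ke$ is a $*$-isomorphism $Z\to eMe$ with $\mathrm{Tr}(ke)=k$. The set $R$ is the set of abelian projections of central support $1$.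
\item[(b)] Let $\theta$ be an orthoautomorphism of $P(M)$ fixing all central projections. Then $\theta(R)=R$ and $\theta(ze)=z\theta(e)$ for $z\in P(Z)$, $e\in R$. Define the bijection $\Theta$ of $\Sigma$ by $\theta(e_n)=e_{\Theta(n)}$. If $\Theta(n)\cdot\Theta(m)=n\cdot m$ for all $n,m\in\Sigma$, then $\theta$ extends to a Jordan $*$-automorphism of $M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $\mathrm{Tr}(q)$ is continuous with values in $\{0,1,2\}$, so $1=z_0+z_1+z_2$ with $z_i\in P(Z)$ and $q$ of rank $i$ on the support of $z_i$. Then $e=z_1q+(1-z_1)e_{11}$ lies in $R$ and $q=z_2+z_1e$. For $e\in R$ and $a\in M$ we have $eae=\mathrm{Tr}(ea)e$ pointwise, so $eMe=Ze$, and $\mathrm{Tr}(ke)=k$ shows that $k\mapsto ke$ is injective. Hence $e$ is abelian of central support $1$. Conversely, let $q$ be abelian of central support $1$. Then $z_0q=0$ gives $z_0=0$, and $z_2M=z_2qMq$ is abelian, so $z_2=0$ and $q\in R$.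

(b) By (a) and Lemma~\ref{lem:ortho}(a), $\theta(R)=R$, and $\theta(ze)=\theta(z\wedge e)=z\wedge\theta(e)=z\theta(e)$. Let $\varepsilon_1,\varepsilon_2,\varepsilon_3\in\Sigma$ be the standard basis vectors and let $A\in M_3(Z)$ have columns $\Theta(\varepsilon_k)$. At each point of $X$, $A$ is a real matrix with $A^TA=1$, so also $AA^T=1$. The $k$-th entry of $A^T\Theta(n)$ is $\Theta(\varepsilon_k)\cdot\Theta(n)=n_k$, so $\Theta(n)=An$. Define $J(\alpha+n\cdot\sigma)=\alpha+(An)\cdot\sigma$ for $\alpha\in Z$, $n\in Z^3$. This is a unital $Z$-linear bijection of $M$. It commutes with adjoints since $A$ has self-adjoint entries, and it preserves Jordan products since $(An)\cdot(Am)=n\cdot m$. It equals $\theta$ on $R$, and for $q=z_2+z_1e$ we get $\theta(q)=z_2\vee z_1\theta(e)=z_2+z_1\theta(e)=J(q)$.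
\end{proof}

\section{From the sphere to a Jordan isomorphism, $1<p<\infty$}\label{sec:lattice}

In Sections~\ref{sec:lattice}--\ref{sec:smallproj}, $1<p<\infty$, $1/p+1/p'=1$, and unlabeled norms of elements of $L^p$ are $p$-norms. For a projection $e$ in $M$ (or in $N$) put
\[
S_e=\{x\in S:s(x)\le e\}.
\]
By (L6), $S_e=S(eMe)$ for $e\neq0$, and $S_0=\emptyset$. Fix an isometric bijection $\Phi:S(M)\to S(N)$.

\subsection{The projection lattice}
As in $\mathbb C^2$, maximal distance means orthogonality.

\begin{lemma}\label{lem:diam}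
Let $x,y\in S(M)$ and $D=x-y$. Then $\|D_+\|\le1$ and $\|D_-\|\le1$. Hence $\|x-y\|^p\le2$, and equality holds if and only if $s(x)\perp s(y)$.
\end{lemma}

\begin{proof}
Let $r=s(D_+)$ and $r'=1-r$. Then $D_+=rDr\le rxr$ and $D_-=-r'Dr'\le r'yr'$, so $\|D_+\|\le\|rxr\|\le1$ and $\|D_-\|\le\|r'yr'\|\le1$ by (L5), and $\|D\|^p\le2$ by (L6). If $\|D\|^p=2$, then $\|rxr\|=\|r'yr'\|=1$. Pinching gives $r'xr'=0$ and $ryr=0$, so $s(x)\le r$ and $s(y)\le r'$ by (L2). The converse is (L6).
\end{proof}

\begin{proposition}\label{prop:theta}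
There is an orthoisomorphism $\theta:P(M)\to P(N)$ with $\Phi(S_e)=S_{\theta(e)}$ for $e\in P(M)$ and $s(\Phi(x))=\theta(s(x))$ for $x\in S(M)$.
\end{proposition}

\begin{proof}
For $E\subset S(M)$ let $E^\perp=\{y\in S(M):\|y-x\|^p=2\text{ for all }x\in E\}$. By Lemma~\ref{lem:diam}, $E^\perp=S_{1-e}$ with $e=\bigvee_{x\in E}s(x)$. By \eqref{eq:supports}, $S_e^\perp=S_{1-e}$, and $S_e\subset S_f$ if and only if $e\le f$. So the sets $E^\perp$ are exactly the sets $S_e$, and $e\mapsto S_e$ is an order isomorphism of $P(M)$ onto this family, turning $e\mapsto1-e$ into $E\mapsto E^\perp$. The same holds in $N$, and $\Phi(E^\perp)=\Phi(E)^\perp$. This defines $\theta$. Finally $\{x\}^{\perp\perp}=S_{s(x)}$, so $S_{\theta(s(x))}=\{\Phi(x)\}^{\perp\perp}=S_{s(\Phi(x))}$.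
\end{proof}

\subsection{Central projections}
For a central projection the distance to $S_z$ is computed as in Section~\ref{sec:C2}, and the nearest point is unique. This makes $\Phi$ compatible with direct sums.

\begin{lemma}\label{lem:central}
Let $z\neq0$ be a central projection of $M$ and $x\in S(M)$. Then $\|\Phi(x)\theta(z)\|=\|xz\|$, and if $xz\neq0$,
\[
\Phi(x)\theta(z)=\|xz\|\,\Phi\big(xz/\|xz\|\big).
\]
\end{lemma}

\begin{proof}
Let $t=\|xz\|$. By (L6), $\|x(1-z)\|^p=1-t^p$, and for $y\in S_z$
\[
\|x-y\|^p=\|xz-y\|^p+1-t^p\ge(1-t)^p+1-t^p=g(t),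
\]
with $g$ as in \eqref{eq:g}. Equality means $\|y\|=\|y-xz\|+\|xz\|$. For $t=0$ this always holds. For $t>0$ it holds, by strict convexity, exactly for $y=xz/t$. So $\operatorname{dist}(x,S_z)^p=g(t)$. The same computation applies to $\Phi(x)$ and the central projection $\theta(z)\neq0$. Since $\Phi(S_z)=S_{\theta(z)}$ and $g$ is injective, $\|\Phi(x)\theta(z)\|=t$. For $t>0$, $\Phi$ maps the nearest point $xz/t$ to the nearest point $\Phi(x)\theta(z)/t$.
\end{proof}

\subsection{The Jordan isomorphism}

\begin{proposition}\label{prop:J}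
The orthoisomorphism $\theta$ extends to a Jordan $*$-isomorphism $J:M\to N$.
\end{proposition}

\begin{proof}
Let $zM$ be the $\mathrm I_2$ summand of $M$. By Lemma~\ref{lem:ortho}(b),(c) and Dye's theorem, $\theta|_{P((1-z)M)}$ extends to a Jordan $*$-isomorphism $J'$ onto $(1-\theta(z))N$. If $\theta|_{P(zM)}$ extends to $J'':zM\to\theta(z)N$, then $J'\oplus J''$ extends $\theta$ by Lemma~\ref{lem:ortho}(b). For $z\ne0$, $\Phi$ restricts to an isometric bijection $S(zM)\to S(\theta(z)N)$ whose orthoisomorphism is $\theta|_{P(zM)}$. So we may assume that $M=M_2(Z)$ and $N=M_2(Z')$ with $Z,Z'$ abelian. By Lemma~\ref{lem:ortho}(a),(d), $\theta|_{P(Z)}$ extends to a $*$-isomorphism $\pi:Z\to Z'$. Let $\pi_2:M\to N$ be $\pi$ applied entrywise. Replacing $\Phi$ by $((\pi_2)_p)^{-1}\circ\Phi$ replaces $\theta$ by $\pi_2^{-1}\circ\theta$, by \eqref{eq:suppJ}. So we may assume $N=M$ and $\theta(w)=w$ for $w\in P(Z)$, and we have to verify the hypothesis of Lemma~\ref{lem:I2}(b).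

Let $\mu$ be a faithful normal semifinite trace on $Z$, write $\mu(k)=\int k\,d\mu$, let $\tau=\mu\circ\mathrm{Tr}$, and identify $L^p(M)=L^p(M,\tau)$. The points of $S$ that see the vectors $n\in\Sigma$ most directly are normalized projections. For $w\in P(Z)$ with $0<\mu(w)<\infty$ and $e\in R$, put $x_{w,e}=\mu(w)^{-1/p}we$, which lies in $S$ as $\tau(we)=\mu(w)$. We claim that $\Phi(x_{w,e})=x_{w,\theta(e)}$. The support of $\Phi(x_{w,e})$ is $\theta(we)=w\theta(e)$, so by Lemma~\ref{lem:I2}(a), $\Phi(x_{w,e})=k\theta(e)$ with $k\in L^p(Z,\mu)_+$ and $k=kw$. For $0\neq w_1\le w$ in $P(Z)$, Lemma~\ref{lem:central} gives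
\[
\int w_1k^p\,d\mu=\|\Phi(x_{w,e})w_1\|^p=\|x_{w,e}w_1\|^p=\int w_1\,\mu(w)^{-1}\,d\mu .
\]
Hence $k^p=\mu(w)^{-1}w$, which proves the claim. By \eqref{eq:pauli}, $|e_n-e_m|^p=h_{n,m}1$ with $h_{n,m}=(\frac12(1-n\cdot m))^{p/2}\in Z_+$, so
\[
\|x_{w,e_n}-x_{w,e_m}\|^p=\frac2{\mu(w)}\int w\,h_{n,m}\,d\mu .
\]
Since $\Phi$ is isometric, $h=h_{n,m}-h_{\Theta(n),\Theta(m)}$ satisfies $\int wh\,d\mu=0$ for all $w$ with $\mu(w)<\infty$. If $h\ne0$, then $h$ or $-h$ is at least some $\delta>0$ on a nonzero projection, and this projection has a nonzero subprojection $w$ with $\mu(w)<\infty$ by semifiniteness, a contradiction. So $h=0$ and $\Theta(n)\cdot\Theta(m)=n\cdot m$.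
\end{proof}

\subsection{Reduction to algebras without minimal projections}
Put $\Psi=J_p^{-1}\circ\Phi$. By \eqref{eq:suppJ} and Proposition~\ref{prop:theta}, $J(s(\Psi(x)))=s(\Phi(x))=J(s(x))$. So $\Psi$ is \emph{support preserving}: it is an isometric bijection of $S(M)$ with $s(\Psi(x))=s(x)$ for all $x$. Such a map satisfies $\Psi(S_e)=S_e$, its orthoisomorphism is the identity, and
\begin{equation}\label{eq:distinv}
\operatorname{dist}(\Psi(x),S_e)=\operatorname{dist}(x,S_e)\qquad(x\in S(M),\ 0\neq e\in P(M)).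
\end{equation}
It remains to prove that a support preserving map is the identity. A \emph{minimal} projection is a nonzero projection with no subprojections other than $0$ and itself.

\begin{lemma}\label{lem:atoms}
Suppose that every support preserving map on an algebra without minimal projections is the identity. Then every support preserving map $\Psi$ on any $M$ is the identity.
\end{lemma}

\begin{proof}
Let $e\in M$ be minimal with central support $z$. For a central projection $z'\le z$ we have $z'e\in\{0,e\}$, which gives $z'=0$ or $z'=z$. So $zM$ is a factor with a minimal projection, that is, $zM\cong B(H)$ for some Hilbert space $H$. Distinct such $z$ are orthogonal; call them $z_i$, and let $z_0=1-\sum z_i$. Then $z_0M$ has no minimal projection.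

On each nonzero summand $zM$ of this decomposition, $\Psi$ restricts to a support preserving map of $S_z=S(zM)$. For $z=z_0$ it is the identity by hypothesis. For $zM\cong B(H)$, it extends by (K2) to a linear isometry $T$ of $C_p(H)$. For a rank-one projection $e$ we have $S_e=\{e\}$, so $T(e)=e$, and the span of these $e$ is dense in $C_p(H)$. Hence $T$ is the identity.

Now let $x\in S(M)$. Lemma~\ref{lem:central} gives $\Psi(x)z=xz$ for each summand, both when $xz\ne0$ and when $xz=0$. So the support of $|\Psi(x)-x|$ is orthogonal to all $z$ in a family with sum $1$, and $\Psi(x)=x$.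
\end{proof}

\section{The distance to a small corner}\label{sec:distance}

For $x\in S=S(M)$ and $0\neq e\in P(M)$, two numbers in $[0,1]$ measure the size of $x$ on $e$:
\[
a_x(e)=\|exe\|_p,\qquad b_x(e)=\operatorname{tr}(x^pe).
\]
The second is the value at $e$ of the normal state $x^p$. If $e$ commutes with $x$, then $b_x(e)=a_x(e)^p$, which is much smaller than $a_x(e)$ when $a_x(e)$ is small. Without commutation $b_x(e)$ can be as large as $a_x(e)$: the two agree for the matrix $x_2$ of Section~\ref{sec:matrices}. We show that $\operatorname{dist}(x,S_e)^p=2-pa_x(e)(1+o(1))$ when both $a_x(e)$ and $b_x(e)/a_x(e)$ tend to $0$. In this section $M$ is arbitrary.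

\begin{proposition}[Lower bound]\label{prop:lower}
With $a=a_x(e)$ and $b=b_x(e)$,
\[
\operatorname{dist}(x,S_e)^p\ge(1-a)^p+(1-b)^p\ge2-pa-pb .
\]
\end{proposition}

\begin{proof}
Let $f=1-e$ and $y\in S_e$. Pinching gives $\|x-y\|^p\ge\|exe-y\|^p+\|fxf\|^p$, and $\|exe-y\|\ge1-a$. By (L5), $\|x^{p-1}\|_{p'}=1$ and H\"older's inequality,
\[
\|fxf\|=\|x^{1/2}fx^{1/2}\|\ge\operatorname{tr}(x^{p-1}x^{1/2}fx^{1/2})=\operatorname{tr}(x^pf)=1-b .
\]
The second inequality is Bernoulli's inequality $(1-t)^p\ge1-pt$.
\end{proof}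

For the upper bound we test with the point that was optimal in \eqref{eq:p2} and in Lemma~\ref{lem:central}. Assume $a=a_x(e)>0$ and put
\[
y=exe/a\in S_e,\qquad s=\min(1,p-1),\qquad\vartheta=\frac s{p-1}\in(0,1].
\]

\begin{lemma}\label{lem:K}
With this notation and $b=b_x(e)$, we have $a\le b^{1/p}$ and
\[
\big\|y^{(p-1-s)/2}\,e\,x^{(1+s)/2}\big\|_2^2\le a\,(b/a)^\vartheta .
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:interp} with $d=e$, $r=\infty$, $\kappa=p$, so that $K(\alpha)=\operatorname{tr}(ey^\alpha e\,x^{p-\alpha})$. Then $K(0)=b$, $K(p)=\operatorname{tr}(y^p)=1$ and $K(p-1)=\operatorname{tr}(y^{p-1}exe)=a\operatorname{tr}(y^p)=a$. Since $p-1=\frac1p\cdot0+(1-\frac1p)p$, we get $a\le b^{1/p}$. The left side of the second inequality is $K(p-1-s)$, and $p-1-s=\vartheta\cdot0+(1-\vartheta)(p-1)$. So it is at most $b^\vartheta a^{1-\vartheta}$, with equality if $\vartheta=1$.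
\end{proof}

\begin{proposition}[Upper bound]\label{prop:upper}
For every $\eta\in(0,1)$ there is $\varepsilon_0>0$, depending only on $\eta$, $p$ and $M$, with the following property. If $x\in S$, $0\neq e\in P(M)$, and $a=a_x(e)$, $b=b_x(e)$ satisfy $0<a\le\varepsilon_0$ and $b\le\varepsilon_0a$, then
\[
\operatorname{dist}(x,S_e)^p\le1+\big(1-(1-\eta)a\big)^p .
\]
\end{proposition}

\begin{proof}
Let $D=y-x$, $f=1-e$, $X=x^{1/2}$ and $\omega=\omega_{p'}$ as in (L7). By Lemma~\ref{lem:diam}, $\|D_-\|\le1$ and $\|D_+\|=1-\rho$ with $0\le\rho\le1$, so $\|y-x\|^p\le1+(1-\rho)^p$. It suffices to show that $\rho\ge(1-\eta)a$. We prove that for $a\le\frac12$ and $\rho<a$,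
\begin{equation}\label{eq:rho}
\rho\ge a\big[1-a-4\,\omega(a)^{1/2}-4\,(b/a)^{\vartheta/2}\big].
\end{equation}
The bracket is at least $1-\eta$ once $a$ and $b/a$ are below a suitable $\varepsilon_0\le\frac12$, and for $\rho\ge a$ there is nothing to prove.

\emph{Step 1: a norming functional.} Since $\rho<\frac12$, $D_+\neq0$. Let $u=D_+^{p-1}/\|D_+\|^{p-1}\in L^{p'}_+$. Then $\|u\|_{p'}=1$ and $\operatorname{tr}(uD)=\operatorname{tr}(uD_+)=1-\rho$, that is, $(1-\operatorname{tr}(uy))+\operatorname{tr}(ux)=\rho$. Both terms are nonnegative, so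
\begin{equation}\label{eq:u}
1-a<\operatorname{tr}(uy)\le1,\qquad\operatorname{tr}(ux)\le\rho<a .
\end{equation}
We need a lower bound for $\operatorname{tr}(ux)=\|u^{1/2}eX+u^{1/2}fX\|_2^2$. The first summand has squared norm $\operatorname{tr}(u\,exe)=a\operatorname{tr}(uy)$, which is close to $a$. If $u$ commuted with $e$, the summands would be orthogonal and we would be done. In general we have to show that their inner product is $o(a)$.

\emph{Step 2: removing a partial isometry.} By \eqref{eq:u}, $eue$ almost norms $y$, so it is close to $y^{p-1}$. This controls $|u^{1/2}e|$ but not $u^{1/2}e$ itself, and we multiply the phase away. Let $c=(eue)^{1/2}=|u^{1/2}e|\in L^{2p'}(eMe)_+$ and let $u^{1/2}e=Uc$ be the polar decomposition, with $U\in M$ and $U^*U=s(c)$. Put $\zeta=U^*u^{1/2}$ and $d=\zeta f$. Then $\zeta e=U^*Uc=c$, so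
\[
\zeta=c+d,\qquad\zeta\zeta^*=\zeta e\zeta^*+\zeta f\zeta^*=c^2+dd^*,\qquad\|\zeta\zeta^*\|_{p'}=\|U^*uU\|_{p'}\le1 .
\]
As $y=eye$, $\operatorname{tr}(c^2y)=\operatorname{tr}(uy)$. Hence
\begin{equation}\label{eq:dy}
\operatorname{tr}(d^*yd)=\operatorname{tr}(\zeta\zeta^*y)-\operatorname{tr}(c^2y)\le1-\operatorname{tr}(uy)<a .
\end{equation}
Next, $\zeta^*\zeta=u^{1/2}UU^*u^{1/2}\le u$ gives $\|\zeta X\|_2^2\le\operatorname{tr}(ux)<a$, and $\|cX\|_2^2=\operatorname{tr}(c^2exe)=a\operatorname{tr}(uy)\in[a(1-a),a]$. Therefore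
\begin{equation}\label{eq:dx}
\|dX\|_2\le\|\zeta X\|_2+\|cX\|_2\le2a^{1/2},
\end{equation}
and expanding $\|cX+dX\|_2^2$,
\begin{equation}\label{eq:cross}
\rho\ge\operatorname{tr}(ux)\ge\|\zeta X\|_2^2\ge a(1-a)-2|\langle cX,dX\rangle| .
\end{equation}

\emph{Step 3: replacing $c$ by a power of $y$.} Let $c_0=y^{(p-1)/2}$. The elements $c^2=eue$ and $c_0^2=y^{p-1}$ lie in the unit ball of $L^{p'}$, and
\[
\big\|\tfrac12(c^2+c_0^2)\big\|_{p'}\ge\tfrac12\operatorname{tr}\big(y(c^2+c_0^2)\big)=\tfrac12(\operatorname{tr}(uy)+1)>1-\tfrac a2 .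
\]
So $\|c^2-c_0^2\|_{p'}\le\omega(a)$, and $\|c-c_0\|_{2p'}\le\omega(a)^{1/2}$ by Lemma~\ref{lem:sqrt}. Since $(c-c_0)X=(c-c_0)eX$ and $\|eX\|_{2p}^2=\|exe\|_p=a$, H\"older's inequality and \eqref{eq:dx} give
\begin{equation}\label{eq:err1}
|\langle(c-c_0)X,dX\rangle|\le\omega(a)^{1/2}a^{1/2}\cdot2a^{1/2}=2a\,\omega(a)^{1/2}.
\end{equation}

\emph{Step 4: the main term.} We have $\langle c_0X,dX\rangle=\operatorname{tr}(d^*c_0ex)$. The direct bound $\|c_0X\|_2\|dX\|_2$ is only $O(a)$. To bring in the small number $b$ we split the product unevenly, giving the factor that contains $e$ a higher power of $x$: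
\[
\operatorname{tr}(d^*c_0ex)=\operatorname{tr}\big(x^{(1-s)/2}d^*y^{s/2}\cdot y^{(p-1-s)/2}e\,x^{(1+s)/2}\big).
\]
All exponents are nonnegative because $s\le1$ and $s\le p-1$. The second factor is bounded in Lemma~\ref{lem:K}. For the first, apply Lemma~\ref{lem:interp} with $d\in L^{2p'}$, $r=2p'$, $\kappa=1$, to $H(\alpha)=\|y^{\alpha/2}d\,x^{(1-\alpha)/2}\|_2^2$. Here $H(0)=\|dX\|_2^2\le4a$ by \eqref{eq:dx} and $H(1)=\operatorname{tr}(d^*yd)<a$ by \eqref{eq:dy}, so $H(s)\le4a$. By the Cauchy--Schwarz inequality,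
\begin{equation}\label{eq:err2}
|\langle c_0X,dX\rangle|\le(4a)^{1/2}\big(a(b/a)^\vartheta\big)^{1/2}=2a\,(b/a)^{\vartheta/2}.
\end{equation}
Inserting \eqref{eq:err1} and \eqref{eq:err2} into \eqref{eq:cross} gives \eqref{eq:rho}.
\end{proof}

\begin{remark}
The hypothesis on $b/a$ enters the upper bound only through \eqref{eq:err2}, and the estimate $\rho\ge(1-\eta)a$ needs it. For $x=x_2$ and $e=e_{11}$ in Section~\ref{sec:matrices}, where $b=a$ and $y=e$, one has $\|D_+\|=(1-a)^{1/2}$, so that $\rho=\frac a2+o(a)$.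
\end{remark}

\section{Small projections and the end of the proof for $1<p<\infty$}\label{sec:smallproj}

We need projections $e$, below a prescribed projection, with $b_x(e)$ much smaller than $a_x(e)$.

\begin{lemma}\label{lem:small}
Let $Q$ be a nonzero von Neumann algebra without minimal projections, let $h\in L^p(Q)_+$ have support $1$, let $\varphi\in L^1(Q)_+$ and $\varepsilon>0$. Then there is a projection $0\neq e\in Q$ with $\varphi(e)\le\varepsilon\|ehe\|_p$.
\end{lemma}

Consider first an abelian $Q$, and suppose $\|eh\|_p\le C\varphi(e)$ for all $e$. Choose $\lambda$ and $e\neq0$ with $e\varphi\le\lambda eh^p$. For $0\ne e'\le e$ we get $\|e'h\|_p\le C\lambda\|e'h\|_p^p$, so $\|e'h\|_p^p\ge(C\lambda)^{-p'}$, and cutting $e$ into $n$ pieces gives $n\le(C\lambda)^{p'}\|h\|_p^p$ for every $n$. In a noncommutative $Q$ this would require bounding $\operatorname{tr}(h^pe')$ by $\|e'he'\|_p^p$, whereas Lemma~\ref{lem:K} gives the opposite inequality. We therefore dualize the hypothesis into an operator inequality in $L^{p'}$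 and do the counting there.

\begin{proof}
Suppose the contrary and put $C=1/\varepsilon$. By (L5), $\|h^{1/2}eh^{1/2}\|_p=\|ehe\|_p\le C\varphi(e)$ for all $e\in P(Q)$.

\emph{Step 1: from projections to an order relation.} Let $m\in Q_+$, $\delta=\|m\|/n$ and $m_n=\delta\sum_{j=1}^n\chi_{(j\delta,\infty)}(m)$. Then $m_n\le m$ and $\|m-m_n\|\le\delta$. By the triangle inequality $\|h^{1/2}m_nh^{1/2}\|_p\le C\varphi(m_n)\le C\varphi(m)$, and in the limit $\|h^{1/2}mh^{1/2}\|_p\le C\varphi(m)$. For $y\in L^{p'}(Q)_+$ with $\|y\|_{p'}\le1$ we obtain $\operatorname{tr}(h^{1/2}yh^{1/2}m)=\operatorname{tr}(y\,h^{1/2}mh^{1/2})\le C\varphi(m)$ for all $m\in Q_+$, that is,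
\begin{equation}\label{eq:dom}
h^{1/2}yh^{1/2}\le C\varphi\quad\text{in }L^1(Q).
\end{equation}

\emph{Step 2: localization.} Choose $\lambda>0$ with $\lambda\operatorname{tr}(h^p)>\operatorname{tr}(\varphi)$. Then $e=s((\lambda h^p-\varphi)_+)\neq0$, and $e\varphi e\le\lambda eh^pe$. With \eqref{eq:dom},
\begin{equation}\label{eq:dom2}
eh^{1/2}\,y\,h^{1/2}e\le C\lambda\;eh^{1/2}\,h^{p-1}\,h^{1/2}e .
\end{equation}
Let $k=ehe$. Its support is $e$: the projection $e'=e-s(k)$ has $e'he'=0$, so $e'=0$ by (L2). Let $h^{1/2}e=vk^{1/2}$ be the polar decomposition, so $v\in Q$ and $v^*v=e$, and put $\gamma=v^*h^{p-1}v\in L^{p'}(eQe)_+$. For $w\in L^{p'}(eQe)_+$ with $\|w\|_{p'}=1$, inequality \eqref{eq:dom2} with $y=vwv^*$ reads $k^{1/2}wk^{1/2}\le C\lambda\,k^{1/2}\gamma k^{1/2}$, that is,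
\begin{equation}\label{eq:dom3}
\operatorname{tr}\big((C\lambda\gamma-w)\,k^{1/2}mk^{1/2}\big)\ge0\qquad(m\in(eQe)_+).
\end{equation}

\emph{Step 3: canceling $k^{1/2}$.} The subspace $(eQe)k^{1/2}$ is dense in $L^{2p}(eQe)$. Indeed, if $t\in L^{(2p)'}(eQe)$ satisfies $\operatorname{tr}(mk^{1/2}t)=0$ for all $m\in eQe$, then $k^{1/2}t=0$ in $L^1(eQe)$, so $t=et=0$ by (L2); apply (L4) and the Hahn--Banach theorem. Given $l\in L^p(eQe)_+$, choose $m_j\in eQe$ with $m_jk^{1/2}\to l^{1/2}$ in $L^{2p}$. Then $k^{1/2}m_j^*m_jk^{1/2}\to l$ in $L^p$ by H\"older's inequality. So \eqref{eq:dom3} gives $\operatorname{tr}((C\lambda\gamma-w)l)\ge0$ for all such $l$, and $w\le C\lambda\gamma$ by (L4). Thus one element $C\lambda\gamma$ dominates the whole positive unit sphere of $L^{p'}(eQe)$.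

\emph{Step 4: counting.} Since $Q$ has no minimal projection, for each $n$ there are nonzero orthogonal projections $e_1,\dots,e_n\le e$. Choose $w_i\in L^{p'}(e_iQe_i)_+$ of norm one. Then $w_i=e_iw_ie_i\le C\lambda\,e_i\gamma e_i$, so $1\le C\lambda\|e_i\gamma e_i\|_{p'}$. As $p'<\infty$, pinching gives $n\le(C\lambda)^{p'}\|\gamma\|_{p'}^{p'}$ for all $n$, which is absurd.
\end{proof}

\begin{remark}
Both hypotheses used in Step 4 are needed. For $p=1$ and $\varphi=h$ one has $\varphi(e)=\|ehe\|_1$ for all $e$. For $Q=\mathbb C$ and $h=\varphi=1$ the only nonzero projection has $\varphi(e)=\|ehe\|_p$. This is why $p=1$ and the summands $B(H)$ are left to (K1) and (K2).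
\end{remark}

\begin{proposition}\label{prop:finite}
Let $1<p<\infty$. Every isometric bijection $\Phi:S(M)\to S(N)$ equals $J_p|_{S(M)}$ for a Jordan $*$-isomorphism $J:M\to N$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:J}, the discussion after it and Lemma~\ref{lem:atoms}, it suffices to show that a support preserving map $\Psi$ on an algebra $M$ without minimal projections is the identity. Suppose $x'=\Psi(x)\neq x$. We imitate Section~\ref{sec:matrices}. Since only a first-order formula is available, we need a corner on which $x$ exceeds $x'$ by a fixed factor.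

If $x\le(1+\delta)x'$ for all $\delta>0$, then $x\le x'$, so $x\le\frac12(x+x')\le x'$ and $\|\frac12(x+x')\|=1$ by (L5), and strict convexity gives $x=x'$. So there is $\delta>0$ such that $k=x-(1+\delta)x'$ has $k_+\neq0$. Let $q=s(k_+)$ and $0\neq e\le q$. Then $eke=ek_+e$ is positive, and nonzero by (L2). From $exe=(1+\delta)ex'e+ek_+e$ we get
\begin{equation}\label{eq:gap}
a_x(e)\ge(1+\delta)\,a_{x'}(e),\qquad a_x(e)>0 .
\end{equation}
Also $a_{x'}(e)>0$, for otherwise $e\perp s(x')=s(x)$ and $exe=0$. Taking $e=q-s(qx'q)$, we see that $qx'q$ has support $q$.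

Apply Lemma~\ref{lem:small} to $Q=qMq$, $h=qx'q$, $\varphi=q(x^p+x'^p)q$ and $\varepsilon=1/n$. This gives projections $0\neq e_n\le q$ such that, with $a_n=a_x(e_n)$ and $a_n'=a_{x'}(e_n)$,
\[
b_x(e_n)+b_{x'}(e_n)\le a_n'/n\le a_n/n .
\]
By Lemma~\ref{lem:K}, $a_n\le b_x(e_n)^{1/p}\le n^{-1/p}\to0$. Fix $\eta\in(0,1)$. For large $n$, Proposition~\ref{prop:upper} applies to $x$ and $e_n$. Together with Proposition~\ref{prop:lower} for $x'$ and \eqref{eq:distinv},
\[
2-p\big(1+\tfrac1n\big)a_n'\le\operatorname{dist}(x',S_{e_n})^p=\operatorname{dist}(x,S_{e_n})^p\le1+\big(1-(1-\eta)a_n\big)^p .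
\]
Using \eqref{eq:gap} and dividing by $a_n>0$,
\[
\frac{1-(1-(1-\eta)a_n)^p}{a_n}\le\frac{p\,(1+\frac1n)}{1+\delta}.
\]
As $n\to\infty$ the left side tends to $p(1-\eta)$. So $1-\eta\le1/(1+\delta)$ for every $\eta\in(0,1)$, which is false.
\end{proof}

\section{The case $p=\infty$}\label{sec:infty}

Now $S(M)=\{x\in M_+:\|x\|=1\}$, and $\Phi:S(M)\to S(N)$ is an isometric bijection. We follow Section~\ref{sec:C2infty}: find the projections and the unit, then their order, then the faces. Put $P^*(M)=P(M)\setminus\{0\}\subset S(M)$ and $\mathrm{Inv}(M)=\{x\in S(M):x\text{ is invertible}\}$. For $E\subset S$ let $\mathrm{Sph}(E)=\{b\in S:\|b-a\|=1\text{ for all }a\in E\}$ and $\mathrm{Sph}(a)=\mathrm{Sph}(\{a\})$. Then $\Phi(\mathrm{Sph}(E))=\mathrm{Sph}(\Phi(E))$.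

\subsection{Distance one}
For $0\le a\le1$ and $i\in\{0,1\}$ let $F_i(a)$ be the set of states $\psi$ of $M$, normal or not, with $\psi(a)=i$. For $a,b\in S$ we have $-1\le a-b\le1$, and the norm of a self-adjoint element is $|\psi(\cdot)|$ for some state $\psi$. Hence
\begin{equation}\label{eq:one}
\|a-b\|=1\iff F_1(a)\cap F_0(b)\neq\emptyset\ \text{ or }\ F_0(a)\cap F_1(b)\neq\emptyset .
\end{equation}
For $e\in P^*(M)$, the states in $F_1(e)=F_0(1-e)$ satisfy $\psi(m)=\psi(eme)$ by the Cauchy--Schwarz inequality, so they correspond to the states of $eMe$. Thus $F_1(e)\ne\emptyset$, and for $0\le b\le1$: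
\begin{itemize}
\item[(S1)] $F_1(e)\cap F_1(b)\neq\emptyset$ if and only if $\|ebe\|=1$;
\item[(S2)] $F_1(e)\cap F_0(b)\neq\emptyset$ if and only if $ebe$ is not invertible in $eMe$; in particular $F_0(b)=\emptyset$ if and only if $b$ is invertible.
\end{itemize}

\begin{lemma}\label{lem:tests}
Let $0\le b\le1$ and $g\in P(M)$.
\begin{itemize}
\item[(a)] If $hbh$ is not invertible in $hMh$ for every projection $0\neq h\le g$, then $bg=0$.
\item[(b)] If $\|hbh\|=1$ for every projection $0\neq h\le g$, then $bg=g$, so $b=g+(1-g)b(1-g)$.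
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $\delta>0$ the projection $h=\chi_{[\delta,\infty)}(gbg)\le g$ satisfies $hbh=h(gbg)h\ge\delta h$, so $h=0$. Hence $gbg=0$ and $b^{1/2}g=0$. (b) If $\|hbh\|=1$, then $h(1-b)h$ is not invertible in $hMh$. Apply (a) to $1-b$.
\end{proof}

\subsection{Projections, the unit and the order}

\begin{lemma}\label{lem:proj}
An element $a\in S$ is a projection if and only if $\mathrm{Sph}(\mathrm{Sph}(a))=\{a\}$. Hence $\Phi$ restricts to a bijection $\theta:P^*(M)\to P^*(N)$.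
\end{lemma}

\begin{proof}
Always $a\in\mathrm{Sph}(\mathrm{Sph}(a))$. From $\psi(a)^2\le\psi(a^2)\le\psi(a)\le1$ we get $F_i(a^2)=F_i(a)$ for $i=0,1$, so $\mathrm{Sph}(a^2)=\mathrm{Sph}(a)$ by \eqref{eq:one} and $a^2\in\mathrm{Sph}(\mathrm{Sph}(a))$. If this set is $\{a\}$, then $a^2=a$.

Conversely, let $e\in P^*(M)$ and $b\in\mathrm{Sph}(\mathrm{Sph}(e))$. We test $b$ against elements $c\in\mathrm{Sph}(e)$ with spectrum in $\{0,\frac12,1\}$, for which $F_0(c)$ and $F_1(c)$ can be prescribed.

First, $\|gbg\|=1$ for every projection $0\neq g\le e$. This holds for $g=1$. Let $g\neq1$ and suppose $\|gbg\|<1$. For a projection $0\neq h\le1-g$ let $c=h+\frac12(1-g-h)\in S$. Then $F_0(c)=F_1(g)$, since $\psi(c)=0$ means $\psi(1-g)=0$; and $F_1(c)=F_1(h)$, since $\psi(h)+\psi(1-g-h)\le1$. As $\emptyset\neq F_1(g)\subset F_1(e)$, we have $c\in\mathrm{Sph}(e)$, so $\|b-c\|=1$. By (S1), $F_1(b)\cap F_0(c)=\emptyset$. So $F_0(b)\cap F_1(h)\neq\emptyset$, and $hbh$ is not invertible in $hMh$. Lemma~\ref{lem:tests}(a) gives $b(1-g)=0$,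 so $b=gbg$ has norm less than $1$, contradicting $b\in S$. Now Lemma~\ref{lem:tests}(b) gives $be=e$.

Second, $b(1-e)=0$. For a projection $0\neq h\le1-e$ let $c=h+\frac12(1-h)\in\mathrm{Inv}(M)$. Then $\emptyset\neq F_1(c)=F_1(h)\subset F_0(e)$, so $c\in\mathrm{Sph}(e)$ and $\|b-c\|=1$. As $F_0(c)=\emptyset$, we have $F_1(h)\cap F_0(b)\neq\emptyset$, and $hbh$ is not invertible in $hMh$. Lemma~\ref{lem:tests}(a) applies. Together, $b=e$.
\end{proof}

\begin{lemma}\label{lem:unit}
$\Phi(1)=1$ and $\Phi(\mathrm{Inv}(M))=\mathrm{Inv}(N)$.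
\end{lemma}

\begin{proof}
For $b\in S$, $b$ is invertible if and only if $\|1-b\|<1$, so the second claim follows from the first. We show that $1$ is the only $e\in P^*(M)$ such that (i) $\|e-f\|=1$ for all $f\in P^*(M)\setminus\{e\}$, and (ii) $\mathrm{Sph}(e)$ has empty interior in $S$. By Lemma~\ref{lem:proj} these properties are preserved by $\Phi$.

For $e=1$, (i) holds since $1-f$ is a nonzero projection. The set $\mathrm{Sph}(1)$ consists of the noninvertible $b\in S$, and $(1-t)b+t1\in\mathrm{Inv}(M)$ tends to $b$ as $t\downarrow0$; this is (ii). Let $e\neq1$ satisfy (i). For a unitary $u$ with $\|u-1\|<\frac12$ we have $\|ueu^*-e\|<1$, so $ueu^*=e$. Taking $u=\exp(itm)$ with $m$ self-adjoint and differentiating at $t=0$, we see that $e$ is central. If $b\in S$ and $\|b-(1-e)\|<\frac12$, then $\|be\|<\frac12$. Since $1=\|b\|=\max(\|be\|,\|b(1-e)\|)$, we get $\|e-b\|\ge\|b(1-e)\|=1$. So $1-e$ is an interior point of $\mathrm{Sph}(e)$ and (ii) fails.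
\end{proof}

Invertible elements are good test points because they remove one alternative in \eqref{eq:one}. For $x\in\mathrm{Inv}(M)$ and $e\in P^*(M)$ we have
\begin{equation}\label{eq:inv}
\|e-x\|=1\iff\|(1-e)x(1-e)\|=1 .
\end{equation}
For $e=1$ both sides are false. For $e\neq1$, $F_0(x)=\emptyset$, so the left side means $F_1(1-e)\cap F_1(x)\neq\emptyset$, and (S1) applies.

\begin{lemma}\label{lem:order}
$\theta:P^*(M)\to P^*(N)$ is an order isomorphism.
\end{lemma}

\begin{proof}
Let $V_e=\{x\in\mathrm{Inv}(M):\|e-x\|<1\}$. By Lemma~\ref{lem:unit}, $\Phi(V_e)=V_{\theta(e)}$, so it suffices to show that $f\le e$ if and only if $V_f\subset V_e$. By \eqref{eq:inv}, $V_e=\{x\in\mathrm{Inv}(M):\|(1-e)x(1-e)\|<1\}$. If $f\le e$, then $1-e\le1-f$ and $V_f\subset V_e$. If $f\not\le e$, then $(1-e)f(1-e)\neq0$, and for small $\delta>0$ the projection $g=\chi_{[\delta,1]}((1-e)f(1-e))\le1-e$ is nonzero with $gfg\ge\delta g$. Hence $\|(1-f)g(1-f)\|=\|g(1-f)g\|\le1-\delta$. The element $x=\frac12(1+g)\in\mathrm{Inv}(M)$ satisfies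 $\|(1-f)x(1-f)\|\le\frac12+\frac12(1-\delta)<1$, while $x\ge g$ gives $(1-e)x(1-e)\ge g$, so $\|(1-e)x(1-e)\|=1$. Thus $x\in V_f\setminus V_e$.
\end{proof}

\subsection{Faces}
For a projection $f$ let $[0,f]=\{z\in fMf:0\le z\le f\}$. It is the closed ball of radius $\frac12$ about $\frac12f$ in $(fMf)_{\mathrm{sa}}$, hence a convex body, and Mankiewicz's theorem becomes available. Put $\theta(0)=0$.

\begin{lemma}\label{lem:faces}
The map $\theta:P(M)\to P(N)$ is an orthoisomorphism. For each $f\in P(M)\setminus\{0,1\}$, with $f'=\theta(f)$, there is a Jordan $*$-isomorphism $L_f:fMf\to f'Nf'$ that agrees with $\theta$ on the projections below $f$ and satisfies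
\begin{equation}\label{eq:face}
\Phi((1-f)+z)=(1-f')+L_f(z)\qquad(z\in[0,f]).
\end{equation}
\end{lemma}

\begin{proof}
Let $f\neq0,1$; then $f'\neq0,1$ by Lemma~\ref{lem:unit}. Let $K_f=\{x\in S:x\ge1-f\}$. For $x\in S$, $x\ge1-f$ implies $\|gxg\|=1$ for all projections $0\neq g\le1-f$, and by Lemma~\ref{lem:tests}(b) this condition implies $x=(1-f)+fxf$. So the three properties are equivalent, and $K_f=(1-f)+[0,f]$. For $x\in\mathrm{Inv}(M)$, \eqref{eq:inv} with $e=1-g$ gives a metric description: $x\in K_f$ if and only if $\|x-e\|=1$ for all projections $e$ with $f\le e\neq1$. By Lemmas~\ref{lem:unit} and~\ref{lem:order}, $\Phi(K_f\cap\mathrm{Inv}(M))=K_{f'}\cap\mathrm{Inv}(N)$. The set $K_f$ is closed, and it is the closure of $K_f\cap\mathrm{Inv}(M)$, since $(1-t)x+t1$ lies in this set for $x\in K_f$, $0<t<1$. Hence $\Phi(K_f)=K_{f'}$, and $\Phi((1-f)+z)=(1-f')+A(z)$ defines a surjective isometry $A:[0,f]\to[0,f']$.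

By Theorem~\ref{thm:mankiewicz}, $A$ extends to a surjective affine isometry $(fMf)_{\mathrm{sa}}\to(f'Nf')_{\mathrm{sa}}$; let $L_f$ be its linear part. An affine isometry could still reverse the ball $[0,f]$, and $\Phi(1)=1$ excludes this: it gives $A(f)=f'$, so $A(z)=f'+L_f(z-f)$. For $w\in[0,f]$ we get $L_f(w)=f'-A(f-w)$, so $L_f([0,f])=f'-[0,f']=[0,f']$. Therefore $L_f$ maps the positive cone onto the positive cone, and it maps the largest element $f$ of $[0,f]$ to the largest element $f'$ of $[0,f']$. Thus $A=L_f$ on $[0,f]$, which is \eqref{eq:face}, and $L_f$ extends to a Jordan $*$-isomorphism by Theorem~\ref{thm:kadison}.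

Taking $z=0$ in \eqref{eq:face} gives $\theta(1-f)=1-\theta(f)$, and this holds for $f=0,1$ as well. With Lemma~\ref{lem:order}, $\theta$ is an orthoisomorphism. For a projection $0\neq q\le f$,
\[
1-\theta(q)=\Phi(1-q)=\Phi((1-f)+(f-q))=(1-f')+f'-L_f(q)=1-L_f(q).\qedhere
\]
\end{proof}

\subsection{Gluing the faces}

\begin{proposition}\label{prop:infty}
Let $p=\infty$. Every isometric bijection $\Phi:S(M)\to S(N)$ equals $J|_{S(M)}$ for a Jordan $*$-isomorphism $J:M\to N$.
\end{proposition}

\begin{proof}
If $M=\mathbb C$, then $S(N)$ is a single point, so $N$ has no projection other than $0,1$ and $N=\mathbb C$; take the identity. So let $M\neq\mathbb C$. We first extend $\theta$ to a Jordan $*$-isomorphism $J:M\to N$.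

\emph{$M$ has a central projection $z\neq0,1$.} Then $\theta(z)$ is central, and $J=L_z\oplus L_{1-z}$ is a Jordan $*$-isomorphism of $zM\oplus(1-z)M$ onto $\theta(z)N\oplus(1-\theta(z))N$. By Lemma~\ref{lem:faces} and Lemma~\ref{lem:ortho}(b), $J(q)=\theta(qz)+\theta(q(1-z))=\theta(q)$.

\emph{$M$ is a factor not isomorphic to $M_2(\mathbb C)$.} By Lemma~\ref{lem:ortho}(a),(c), $N$ is a factor, and neither algebra is of type $\mathrm I_2$. Dye's theorem applies.

\emph{$M\cong M_2(\mathbb C)$.} Then $N$ is a factor of type $\mathrm I_2$, and we identify $M=N=M_2(\mathbb C)$. The map $\theta$ fixes the central projections $0$ and $1$. By \eqref{eq:pauli} with $Z=\mathbb C$, $\|e_n-e_m\|^2=\frac12(1-n\cdot m)$, and $\theta$ preserves $\|e_n-e_m\|$. So $\Theta(n)\cdot\Theta(m)=n\cdot m$, and Lemma~\ref{lem:I2}(b) gives $J$.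

For $f\neq0,1$ the bounded linear maps $J$ and $L_f$ agree on the projections of $fMf$, hence on $fMf$. Let $x\in S(M)$ with $x\ge e$ for a projection $e\neq0,1$, and $f=1-e$. Then $x=e+fxf$ with $fxf\in[0,f]$, and \eqref{eq:face} gives $\Phi(x)=\theta(e)+L_f(fxf)=J(e)+J(fxf)=J(x)$. Also $\Phi(1)=1=J(1)$. These points are dense in $S(M)$. Indeed, given $x\in S(M)$ and $0<\epsilon<1$, let $e=\chi_{[1-\epsilon,1]}(x)\neq0$. The element $x(1-e)+e\in S(M)$ dominates $e$, equals $1$ if $e=1$, and is at distance $\|e-xe\|\le\epsilon$ from $x$. By continuity $\Phi=J|_{S(M)}$.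
\end{proof}

\section{Proof of the main theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $J_p$ is a surjective linear isometry and an order isomorphism, it restricts to an isometric bijection $S(M)\to S(N)$.

\emph{Injectivity.} Let $J_p=J'_p$ on $S(M)$. For $p=\infty$, $J=J'$ because $S(M)$ spans $M$. For $p<\infty$, \eqref{eq:suppJ} gives $J(s(x))=J'(s(x))$ for $x\in S(M)$. Both maps preserve suprema of projections, so they agree on $P(M)$ by \eqref{eq:supports}, and hence on $M$.

\emph{Surjectivity.} For $1<p<\infty$ this is Proposition~\ref{prop:finite}, and for $p=\infty$ it is Proposition~\ref{prop:infty}. Let $p=1$. By (K1), $\Phi$ extends to a surjective linear isometry $T:M_*\to N_*$. It maps the normal states of $M$ onto those of $N$, so $T$ and $T^{-1}$ are positive, and then so are $T^*:N\to M$ and its inverse. For every normal state $\varphi$ of $M$, $\varphi(T^*1)=(T\varphi)(1)=1$, so $T^*1=1$. By Theorem~\ref{thm:kadison}, $T^*$ is a Jordan $*$-isomorphism. With $J=(T^*)^{-1}$ we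 have $T\varphi=\varphi\circ T^*=\varphi\circ J^{-1}=J_1\varphi$ for $\varphi\in M_*^+$, so $\Phi=J_1|_{S(M)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:C}]
By Theorem~\ref{thm:B}, $\Phi=J_p|_{S(M)}$ for some $J$, and $J_p$ is the required extension. The first statement of the corollary holds because one of the two sets in Theorem~\ref{thm:B} is nonempty exactly when the other is. For the second, the bijection is multiplicative: this is immediate for $p=\infty$, and for $p<\infty$, $J_pJ'_p(\varphi^{1/p})=(\varphi\circ J'^{-1}\circ J^{-1})^{1/p}=(JJ')_p(\varphi^{1/p})$.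
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dye} Dye, Ann. of Math. 61 (1955).

\bibitem{Haagerup} Haagerup, 1979.

\bibitem{Kadison} Kadison, Ann. of Math. 56 (1952).

\bibitem{Kosaki} Kosaki, 1984.

\bibitem{LNW} Chi-Wai Leung, Chi-Keung Ng, Ngai-Ching Wong, \emph{On a variant of Tingley's problem for some function spaces}, arXiv:2006.08944 (2020).

\bibitem{Mankiewicz} Mankiewicz, 1972.

\bibitem{PX} Pisier and Xu, in: Handbook of the Geometry of Banach Spaces, 2003.

\bibitem{Sherman} D. Sherman, J. Funct. Anal. 221 (2005).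

\end{thebibliography}
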